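# Lech–Mumford constants and cycles on the minimal resolution

## 1. A plausible formula: cycles on the minimal resolution suffice

Throughout, $(R,\mathfrak m)$ is a two-dimensional excellent normal local ring containing an algebraically closed field $k\cong R/\mathfrak m$, and $R$ is not regular. For an $\mathfrak m$-primary ideal $I$ let $\mathrm e(I)$ be its Hilbert–Samuel multiplicity and $\ell(R/I)$ its colength. How large can $\mathrm e(I)$ be compared with $2\,\ell(R/I)$?

**Definition (Lech–Mumford constant).**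
$$\operatorname{lm}(R)=\sup_{\sqrt I=\mathfrak m}\frac{\mathrm e(I)}{2\,\ell(R/I)} .\tag{1}$$

For orientation, evaluate the same supremum on the regular ring $A=k[[y,z]]$ with maximal ideal $\mathfrak q$. Lech's inequality, recalled in Section 3, gives $\mathrm e(I)\le 2\ell(A/I)$. Moreover $\mathrm e(\mathfrak q^c)=c^2$ and $\ell(A/\mathfrak q^c)=c(c+1)/2$, so $\mathfrak q^c$ has ratio $c/(c+1)$. The supremum is $1$, approached by high powers of $\mathfrak q$. These powers return in Section 7.

The supremum in (1) runs over all $\mathfrak m$-primary ideals. Geometry offers a much smaller family. Let $X\to\operatorname{Spec}R$ be the minimal resolution, with exceptional curves $E_1,\dots,E_r$, $r\ge1$. A cycle is a divisor $W=\sum a_iE_i$, $a_i\in\mathbb Z$.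

**Definition (anti-nef cycle and its ideal).** A cycle $W\neq0$ is anti-nef if $W\cdot E_i\le0$ for all $i$. Its ideal is $I_W=\Gamma(X,\mathcal O_X(-W))$, an integrally closed $\mathfrak m$-primary ideal. Put
$$\operatorname{mr}(R)=\sup\Big\{\frac{\mathrm e(I_W)}{2\,\ell(R/I_W)}:\ W\text{ an anti-nef cycle on }X\Big\}.\tag{2}$$

The first guess is that $\operatorname{lm}(R)=\operatorname{mr}(R)$. It would turn the computation of $\operatorname{lm}(R)$ into a finite-dimensional optimization problem on a lattice. Whether it always holds is the question treated here; it is taken from Linquan Ma and Ilya Smirnov, "Lech-Mumford constant and stability of local rings", arXiv:2508.19893 (2025).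

We use these textbook facts.

* (F1) If $\mathfrak a\subseteq I$ are $\mathfrak m$-primary, then $\mathrm e(I)\le\mathrm e(\mathfrak a)$, with equality if $I$ is integral over $\mathfrak a$. Also $\mathrm e(I^n)=n^2\mathrm e(I)$.
* (F2) If $R$ is Cohen–Macaulay and $f_1,f_2$ is a system of parameters, then $\mathrm e((f_1,f_2))=\ell(R/(f_1,f_2))$. If $R$ is free of rank $N_0$ over a regular local ring $A_0$ with the same residue field and $f_1,f_2\in A_0$, this number is $N_0\,\ell(A_0/(f_1,f_2))$.
* (F3) An element $h$ is integral over an $\mathfrak m$-primary ideal $\mathfrak a$ if and only if $h\in\mathfrak aV$ for every discrete valuation ring $V$ of $\operatorname{Frac}R$ dominating $R$.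
* (F4) On any resolution the intersection matrix of the exceptional curves is negative definite, and $\operatorname{div}(f)\cdot E_i=0$ for $0\ne f\in R$. Consequently, if $D$ is a cycle supported on a set of exceptional curves and $D\cdot E'\le0$ for each curve $E'$ of that set, then $D\ge0$. Indeed, write $D=D_+-D_-$ with $D_\pm\geq 0$ without common components. If $D_-\ne0$, then $D\cdot D_-=D_+D_--D_-^2>0$, while $D\cdot D_-\le0$. In particular anti-nef cycles are effective.
* (F5) A resolution is minimal if and only if it contains no $(-1)$-curve, that is, no exceptional $E\cong\mathbb P^1$ with $E^2=-1$. If $R$ were regular, every resolution other than $\operatorname{Spec}R$ would be a composition of point blow-ups and would contain a $(-1)$-curve.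
* (F6) A canonical divisor $K$ enters only through the numbers $K\cdot E_i=2p_a(E_i)-2-E_i^2$. For an effective cycle $Z\neq 0$, $\chi(\mathcal O_Z)=-\tfrac12(Z^2+K\cdot Z)$.

Let us test the guess. Let $d\ge2$ and let $R\subset S=k[[a,b]]$ be the ring of power series in the monomials of degree $d$. Its minimal resolution has one curve $E\cong\mathbb P^1$ with $E^2=-d$, and $v_E(f)$ is the order of $f$ in $a,b$ divided by $d$. So the anti-nef cycles are $nE$, $n\ge1$, and $I_{nE}=\mathfrak m^n$. Here $\mathrm e(\mathfrak m)=d$ and $\ell(R/\mathfrak m^n)=\sum_{j<n}(dj+1)$, so the ratios are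
$$\frac{dn^2}{2n+dn(n-1)}=\frac{dn}{dn-d+2}.$$
These do not increase with $n$, and $\operatorname{mr}(R)=d/2$, attained at $\mathfrak m$.

Now test an ideal not coming from $X$. For $d=2$ put $x=a^2,\ y=b^2,\ z=ab$, so $xy=z^2$, and let $J=(x,z,y^2)$. Then $\ell(R/J)=2$. In $S$ the ideal $JS=(a^2,ab,b^4)$ is integral over $(ab,\,a^2+b^4)$: both $a^2$ and $b^4$ are roots of $T^2-(a^2+b^4)T+(ab)^2b^2$. Hence $\mathrm e(JS)=\ell(S/(ab,a^2+b^4))=4+2=6$. As $S$ is a finite $R$-module of rank $2$ with the same residue field, $\mathrm e(J)=6/2=3$. The ratio is $3/4$, less than $\operatorname{mr}(R)=1$, so the guess survives.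

The outcome will be this. The guess holds for rational singularities (Theorem 3), it fails in general (Theorem 1), and it is never off by more than a factor $2$, a factor that cannot be improved (Theorem 2).

## 2. Rational singularities, and the step that uses $H^1=0$

Recall that $R$ is a rational singularity if $H^1(X,\mathcal O_X)=0$; the same then holds on every resolution. The rings of the test above are rational. The cone $x^3+y^3+z^3=0$ (with $\operatorname{char}k\neq3$) is not: its exceptional curve $E$ is a smooth plane cubic (Section 4), and $H^1(X,\mathcal O_X)$ surjects onto $H^1(E,\mathcal O_E)\ne0$, since $H^2$ vanishes on $X$.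

**Theorem 3.** If $R$ is a rational singularity, then $\operatorname{lm}(R)=\operatorname{mr}(R)$.

We use Lipman (*Rational singularities…*, Publ. IHES 36 (1969), Thm. 12.1): on any resolution $Y$ of a rational $R$, if $Z$ is anti-nef, then $\mathcal O_Y(-Z)$ is globally generated and $H^1(Y,\mathcal O_Y(-Z))=0$.

**Step 1: turn $\mathrm e$ and $\ell$ into intersection numbers.** Let $Z$ be anti-nef on a resolution $Y$, and $I_Z=\Gamma(Y,\mathcal O_Y(-Z))$. We claim
$$\mathrm e(I_Z)=-Z^2,\qquad 2\,\ell(R/I_Z)=2\chi(\mathcal O_Z)=-Z^2-K_Y\cdot Z.\tag{3}$$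
The sequence $0\to\mathcal O_Y(-Z)\to\mathcal O_Y\to\mathcal O_Z\to0$, together with $H^1(\mathcal O_Y(-Z))=H^1(\mathcal O_Y)=0$ and $H^2=0$, gives $\ell(R/I_Z)=h^0(\mathcal O_Z)$ and $h^1(\mathcal O_Z)=0$. With (F6) this is the second formula.

For the first, write $L=\mathcal O_Y(-Z)$ and $I=I_Z$. Since $k$ is infinite, we can choose $f_1\in I$ which, as a section of $L$, does not vanish identically on any exceptional curve, and then $f_2\in I$ not vanishing at the finitely many exceptional points where $f_1$ vanishes. So $f_1,f_2$ generate $L$ along the closed fibre. The locus where they do not generate is closed and misses the closed fibre, so it is empty by properness. The Koszul sequence twisted by $L$ is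
$$0\to\mathcal O_Y\to L\oplus L\xrightarrow{(f_1,f_2)}L^{\otimes2}\to0 .$$
As $H^1(\mathcal O_Y)=0$, we get $I_{2Z}=f_1I+f_2I\subset I^2\subset I_{2Z}$. Put $\mathfrak a=(f_1,f_2)$. Then $I^2=\mathfrak aI$, so $I$ is integral over $\mathfrak a$, and $\mathrm e(I)=\ell(R/\mathfrak a)$ by (F1) and (F2). Since $f_1,f_2$ is a regular sequence, $\mathfrak a/\mathfrak a^2\cong(R/\mathfrak a)^2$, whence $\mathfrak a/\mathfrak aI\cong(R/I)^2$. So $\ell(R/I_{2Z})=\mathrm e(I)+2\ell(R/I)$, and by the second formula for $Z$ and for $2Z$,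
$$\mathrm e(I)=\chi(\mathcal O_{2Z})-2\chi(\mathcal O_Z)=(-2Z^2-K_YZ)+(Z^2+K_YZ)=-Z^2 .$$

**Step 2: bring an arbitrary ideal to this form.** Replacing $I$ by its integral closure keeps $\mathrm e(I)$ and does not increase $\ell(R/I)$, so assume $I$ is integrally closed. Blow up points of $X$ to obtain $\rho:Y\to X$ with $Y$ regular and $I\mathcal O_Y=\mathcal O_Y(-Z)$. As $\mathcal O_Y(-Z)$ is globally generated, it has degree $\ge0$ on each exceptional curve, so $Z$ is anti-nef. By (F3), an element of $\Gamma(Y,\mathcal O_Y(-Z))$ is integral over $I$, so $I=I_Z$ and (3) applies.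

**Step 3: push the cycle down to $X$.** Let $W=\rho_*Z$ and write $Z=\rho^*W+F$ with $F$ $\rho$-exceptional. For each $\rho$-exceptional $E'$ we have $F\cdot E'=Z\cdot E'\le0$, so $F\ge0$ by (F4). For the strict transform $E_i'$ of $E_i$ the projection formula gives
$$W\cdot E_i=\rho^*W\cdot E_i'=Z\cdot E_i'-F\cdot E_i'\le0,$$
because $F\ge0$ does not contain $E_i'$. Every element of $I\subset\mathfrak m$ vanishes along every exceptional curve, so $Z$ has full support and $W\ne0$. So $W$ is anti-nef.

**Step 4: compare the two ratios.** Write $K_Y=\rho^*K_X+K_{Y/X}$ with $K_{Y/X}\ge0$ and $\rho$-exceptional. Since $\rho^*(\cdot)$ is orthogonal to $\rho$-exceptional cycles, (3) gives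
$$\frac{\mathrm e(I)}{2\ell(R/I)}=\frac{-W^2+(-F^2)}{(-W^2-K_XW)+(-F^2-K_{Y/X}F)} .\tag{4}$$
On the minimal resolution $K_X\cdot E_i\ge0$. Indeed $2p_a(E_i)-2-E_i^2<0$ with $E_i^2<0$ and $p_a(E_i)\ge0$ forces $p_a(E_i)=0$ and $E_i^2=-1$, a $(-1)$-curve. So $K_XW\ge0$, and
$$\frac{-W^2}{-W^2-K_XW}=\frac{\mathrm e(I_W)}{2\ell(R/I_W)}\ge1 .$$
Since $F\cdot E'\le0$ for all $\rho$-exceptional $E'$, we have $K_{Y/X}\cdot F\le0$. If $F\ne0$, then $-F^2-K_{Y/X}F\ge-F^2>0$, so the second pair in (4) has quotient at most $1$. A mediant does not exceed the larger of its two fractions, so $\mathrm e(I)/2\ell(R/I)\le\mathrm e(I_W)/2\ell(R/I_W)$. If $F=0$ this is an equality. Hence $\operatorname{lm}(R)\le\operatorname{mr}(R)$, and the other inequality is trivial. $\blacksquare$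

In the test with $J$, one has $W=E$, and $F$ is one curve with $F^2=-1$. Formula (4) reads $3/4=(2+1)/(2+2)$.

Where does this stop for non-rational $R$? In the formula for colength. Put $p_g=h^1(\mathcal O_Y)$, the same number on $X$ and on $Y$. The long exact sequence of Step 1 now yields, for any anti-nef $Z$,
$$\ell(R/I_Z)=\chi(\mathcal O_Z)+p_g-h^1(\mathcal O_Y(-Z)).\tag{5}$$
On the cubic cone with $Z=E$ we have $E^2=-3$ and $K\cdot E=3$, so $\chi(\mathcal O_E)=0$, whereas $\ell(R/\mathfrak m)=1$. In Step 4, the increment of $2\ell$ from $I_W$ to $I$ becomes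
$$(-F^2-K_{Y/X}F)-2\big(h^1(\mathcal O_Y(-Z))-h^1(\mathcal O_X(-W))\big).$$
Nothing in the argument prevents it from being much smaller than $-F^2$. So a counterexample should have an ideal $I\subsetneq I_W$ whose multiplicity jumps while the colength barely moves.

## 3. Lech's inequality and the factor 2

**Theorem 2.** For every $R$ as above, $\operatorname{mr}(R)\le\operatorname{lm}(R)\le2\operatorname{mr}(R)$. The constant $2$ is optimal: for $k$ algebraically closed of characteristic $0$ and every integer $c\ge1$ there is such an $R$ with $\operatorname{lm}(R)\ge\frac{2c}{c+1}\operatorname{mr}(R)$.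

We prove the two inequalities now, since they tell us how far the guess can fail. The examples occupy Sections 7–10.

**Step 1: an upper bound for $\operatorname{lm}$.** Lech's inequality (C. Lech, *Note on multiplicities of ideals*, Ark. Mat. 4 (1960)) says $\mathrm e(I)\le2\,\ell(R/I)\,\mathrm e(\mathfrak m)$. So $\operatorname{lm}(R)\le\mathrm e(\mathfrak m)$.

**Step 2: $\mathfrak m$ is one of the $I_W$.** Put $w_i=\min_{f\in\mathfrak m}v_{E_i}(f)\ge1$ and $W=\sum w_iE_i$. Given $i$, choose $f\in\mathfrak m$ with $v_{E_i}(f)=w_i$. Then $\operatorname{div}f=W+D'$ with $D'\ge0$ not containing $E_i$, so $W\cdot E_i=-D'\cdot E_i\le0$ and $W$ is anti-nef. Clearly $\mathfrak m\subset I_W\ne R$, so $I_W=\mathfrak m$.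

Hence $\operatorname{mr}(R)\ge\mathrm e(\mathfrak m)/2\ge\operatorname{lm}(R)/2$. Trivially $\operatorname{mr}(R)\le\operatorname{lm}(R)$. $\square$

## 4. Reading a resolution off a filtration

To disprove the guess we need rings for which all $I_W$ are known. The easiest case is one exceptional curve $E$: then there is a single sequence $I_{nE}$. The next lemma produces such resolutions from a filtration. Superscripts on $R$ are filtration indices, not powers.

**Lemma 4.** Let $(R,\mathfrak m)$ be a complete noetherian normal local domain of dimension $2$ with $k\subset R$, $k\cong R/\mathfrak m$. Let $R=R^0\supset R^1=\mathfrak m\supset R^2\supset\cdots$ be ideals with $R^iR^j\subset R^{i+j}$, $\bigcap R^i=0$, $\dim_kR/R^i<\infty$, such that $G=\bigoplus R^i/R^{i+1}$ is a finitely generated $k$-algebra and a domain. Let $v(f)=\max\{i:f\in R^i\}$ and let $\mathrm{in}(f)\in G$ be the initial form. Put $\mathcal R=\bigoplus_{i\ge0}R^iT^i\subset R[T]$, $X=\operatorname{Proj}\mathcal R$, $\mathcal J=\bigoplus R^{i+1}T^i$,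 $E=V_+(\mathcal J)=\operatorname{Proj}G$.

(a) $X\to\operatorname{Spec}R$ is projective and an isomorphism off $\mathfrak m$. The scheme $E$ is integral and, as a set, is the fibre over $\mathfrak m$.

(b) Assume $E$ is covered by opens $D_+(fT^i\cdot f'T^{i+1})$ with $v(f)=i$, $v(f')=i+1$. Then $E$ is a Cartier divisor, defined on such an open by $s=f'/f$, and $v$ is the order $v_E$ along $E$. If $v(h)=n$, then $h/s^n$ is regular on such an open; if moreover $\mathrm{in}(h)$ does not vanish at a point $P\in E$ of it, then $h=(\text{unit})\cdot s^n$ in $\mathcal O_{X,P}$. If $\mathcal O_{E,P}$ is regular, so is $\mathcal O_{X,P}$.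

(c) If in (b) $X$ is regular at all points of $E$, then $X$ is a resolution of $\operatorname{Spec}R$ with unique exceptional curve $E$. The anti-nef cycles are the $nE$, $n\ge1$, and $I_{nE}=R^n$.

**Step 1: $\mathcal R$ is finitely generated.** Let $f_1,\dots,f_q\in\mathfrak m$ lift homogeneous generators of $G$ of positive degree, $d_j=v(f_j)\ge1$, $d=\max d_j$. Let $R'_n$ be the ideal generated by the monomials in the $f_j$ of weight $\ge n$, where $f_j$ has weight $d_j$. An element of $R^n$ agrees modulo $R^{n+1}$ with a $k$-combination of monomials of weight $n$. Subtract and repeat: $R^n=R_n'+R^M$ for all $M\ge n$. By Chevalley's theorem ($R$ is complete and $\bigcap R^M=0$) the $R^M$ lie in arbitrarily high powers of $\mathfrak m$. So $R^n=\bigcap_M(R'_n+\mathfrak m^M)=R'_n$ by Krull.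

A monomial of weight $\ge n$ times $T^n$ can be split into factors $f_jT^i$ with $0\le i\le d_j$. So $\mathcal R$ is generated over $R$ by these, and $X\to\operatorname{Spec}R$ is projective. Removing one factor from a monomial of weight $\ge n+d$ leaves weight $\ge n$, so
$$R^{n+d}\subset\mathfrak mR^n .\tag{6}$$

**Step 2: proof of (a).** For $0\ne h\in\mathfrak m$ we have $h^i\in R^i$, so $\mathcal R_h=R_h[T]$, and $X\to\operatorname{Spec}R$ is an isomorphism over $\operatorname{Spec}R_h$. These opens cover the complement of $\mathfrak m$. Next, $\mathfrak m\mathcal R\subset\mathcal J$ since $\mathfrak m=R^1$. Conversely, if $hT^i\in\mathcal J$, then $h^d\in R^{id+d}\subset\mathfrak mR^{id}$ by (6), so $(hT^i)^d\in\mathfrak m\mathcal R$. Hence $V_+(\mathcal J)=V_+(\mathfrak m\mathcal R)$ as sets, and this is the fibre over $\mathfrak m$. As $\mathcal R/\mathcal J=G$ is a domain, $E$ is integral.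

**Step 3: proof of (b).** Fix one of the opens. On it $s=f'/f=f'^2/(ff')$ is regular and lies in the ideal of $E$, because $f'^2\in R^{2i+2}$ and $ff'T^{2i+1}$ is the inverted element. A general element of the ideal of $E$ is $h/(ff')^M$ with $h\in R^{M(2i+1)+1}$, and
$$\frac h{(ff')^M}=s\cdot\frac{hf}{f'(ff')^M}.$$
Here $hf\in R^{M(2i+1)+1+i}$ and the denominator has the same weight $M(2i+1)+i+1$, so the last fraction is regular on the open. Thus $s$ generates the ideal of $E$.

If $v(h)=n$, then
$$\frac h{s^n}=\frac{(hT^n)(fT^i)^n}{(f'T^{i+1})^n}$$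
has degree $n+in-n(i+1)=0$ in $T$, so it is regular on the open, and it restricts to $\mathrm{in}(h)\,\mathrm{in}(f)^n/\mathrm{in}(f')^n\ne0$ on $E$. Since $s$ generates the maximal ideal of the local ring of $X$ at the generic point of $E$, this gives $v_E(h)=n$. Where $\mathrm{in}(h)$ does not vanish, $h/s^n$ is a unit. Finally, a noetherian local ring in which a nonzerodivisor $s$ of the maximal ideal has regular quotient is regular.

**Step 4: proof of (c).** $X\setminus E\cong\operatorname{Spec}R\setminus\{\mathfrak m\}$ is regular since $R$ is normal of dimension $2$. So $X$ is a resolution. $\Gamma(X,\mathcal O_X)$ is finite and birational over the normal ring $R$, hence equal to $R$. So $\Gamma(X,\mathcal O_X(-nE))=\{f\in R:v_E(f)\ge n\}=R^n$. Since $E^2<0$, $nE$ is anti-nef exactly for $n\ge1$. $\square$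

For example, let $R=k[[x,y,z]]/(x^3+y^3+z^3)$, $\operatorname{char}k\ne3$, and $R^n=\mathfrak m^n$. Then $G=k[x,y,z]/(x^3+y^3+z^3)$, and the opens $D_+(\lambda T\cdot\lambda^2T^2)$ for $\lambda=x,y,z$ cover $E$, a smooth plane cubic. By Lemma 4 and (F5), $X$ is the minimal resolution and $I_{nE}=\mathfrak m^n$. The ratios are $3n^2/(3n^2-3n+2)$, that is $\frac32,\frac32,\frac{27}{20},\dots$. Such a ratio is $\le\frac32$ if and only if $(n-1)(n-2)\ge0$, so $\operatorname{mr}(R)=\frac32$.

## 5. Counting monomials with weights $(B,1)$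

We shall need the ratio $\mathrm e(R^n)/2\ell(R/R^n)$ for all $n$ when $R$ is free over a ring in two variables $y,z$ of weights $B$ and $1$. For $B\ge1$ let
$$\pi_B(n)=\#\{(a,b)\in\mathbb Z_{\ge0}^2:\ a+Bb<n\},$$
which is $0$ for $n\le0$. For $n\ge1$ write $n=Bq+\rho$, $0\le\rho<B$, and put $\epsilon_B(n)=Bq^2+(2q+1)\rho$.

**Lemma 5.** For $n\ge1$,
$$\pi_B(n)+\pi_B(n-B)=\epsilon_B(n),\tag{7}$$
$$\ell\big(k[[y,z]]/(y^qz^\rho,\ y^{q+1}+z^n)\big)=\epsilon_B(n),\tag{8}$$
and $y^qz^\rho$, $y^{q+1}+z^n$ involve only monomials of weight $\ge n$.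

**Proof.** Counting by $b$, $\pi_B(n)=\sum_{b=0}^q(n-Bb)$ and $\pi_B(n-B)=\sum_{b=1}^q(n-Bb)$. The sum is $(2q+1)n-Bq(q+1)$, and inserting $n=Bq+\rho$ gives $Bq^2+(2q+1)\rho$. For (8), the colength is additive over the factors of $y^qz^\rho$: each factor $y$ contributes $\ell(k[[y,z]]/(y,z^n))=n$ and each factor $z$ contributes $q+1$. The total $qn+\rho(q+1)$ equals $\epsilon_B(n)$. The weights are $Bq+\rho=n$, $B(q+1)>n$ and $n$. $\square$

Two weighted sheets of monomials, the second shifted by $B$, have total count equal to the colength in (8). If the second sheet is shifted a little more than $B$, this balance is slightly disturbed. The next example shifts it by $4$ with $B=3$.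

## 6. The ring $k[[x,y,z,t]]/(x^2+yz^5+y^3,\ t^3-y^7-z^{21})$

**Theorem 1.** Let $k$ be algebraically closed, $\operatorname{char}k\notin\{2,3,7\}$. The ring
$$R=k[[x,y,z,t]]/(x^2+yz^5+y^3,\ t^3-y^7-z^{21})$$
is a non-regular complete normal surface singularity with $\operatorname{mr}(R)\le\frac{17}5<\frac{24}7\le\operatorname{lm}(R)$. In particular, $\operatorname{lm}(R)\neq\operatorname{mr}(R)$.

Let $A_0=k[[y,z]]$. Then $R$ is free over $A_0$ with basis $x^it^j$ ($i\le1$, $j\le2$), of rank $6$. It is complete, Cohen–Macaulay, of dimension $2$, with residue field $k$.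

**Step 1: $R$ is normal.** This is needed for Lemma 4. Let $f_1=x^2+yz^5+y^3$, $f_2=t^3-y^7-z^{21}$, and let $Q$ be a prime of $R$ containing all $2\times2$ minors of
$$\begin{pmatrix}2x&z^5+3y^2&5yz^4&0\\0&-7y^6&-21z^{20}&3t^2\end{pmatrix}$$
(columns $\partial_x,\partial_y,\partial_z,\partial_t$). We show $Q=\mathfrak m$.

The minors with the first column are $-14xy^6$, $-42xz^{20}$, $6xt^2$. If $x\notin Q$, then $y,z,t\in Q$, so $x^2\in Q$, a contradiction. So $x\in Q$, and $y(z^5+y^2)\in Q$ by $f_1$.

Suppose $t\notin Q$. The minor $3t^2(z^5+3y^2)$ gives $z^5+3y^2\in Q$. If $y\in Q$, then $z\in Q$ and $t^3=y^7+z^{21}\in Q$, a contradiction. If $y\notin Q$, then $z^5+y^2\in Q$, so $2y^2\in Q$, a contradiction.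

So $t\in Q$ and $y^7+z^{21}\in Q$. If $y\in Q$, then $z\in Q$ and $Q=\mathfrak m$. If $y\notin Q$, then modulo $Q$ we have $y^2=-z^5$, so $z^{42}=y^{14}=-z^{35}$, that is, $z^{35}(1+z^7)\in Q$. As $1+z^7$ is a unit, $z\in Q$, so $y\in Q$, a contradiction.

Thus at each $Q\ne\mathfrak m$ the Jacobian matrix has rank $2$. Let $\mathfrak Q$ be the preimage of $Q$ in $\Sigma=k[[x,y,z,t]]$. If $a f_1+bf_2\in\mathfrak Q^2\Sigma_{\mathfrak Q}$ with $a$ or $b$ a unit, applying the four partial derivatives would give a linear relation between the rows modulo $\mathfrak Q$. So $f_1,f_2$ are independent modulo $\mathfrak Q^2\Sigma_{\mathfrak Q}$ and $R_Q$ is regular. By Serre's criterion $R$ is normal and, being local, a domain.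

**Step 2: a filtration with explicit $G$.** Give $x,y,z,t$ the weights $4,3,1,7$. Let $R^n$ be the set of series in the basis monomials $y^az^bx^it^j$ involving only weights $\ge n$. The rules $x^2\to-yz^5-y^3$ (weight $8$ to weights $8,9$) and $t^3\to y^7+z^{21}$ (weight $21$ to $21$) never lower weights, so the $R^n$ are ideals with $R^iR^j\subset R^{i+j}$. Clearly $R^1=\mathfrak m$, $\bigcap R^n=0$, $\dim_kR/R^n<\infty$. The initial forms satisfy $x^2+yz^5=0$ and $t^3=y^7+z^{21}$. Comparing bases,
$$G=k[x,y,z,t]/(x^2+yz^5,\ t^3-y^7-z^{21}),$$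
free over $k[y,z]$ with basis $x^it^j$. It is a domain: $-yz^5$ is not a square in $k(y,z)$, and $y^7+z^{21}$ is not a cube, being a product of $7$ distinct factors $y-\omega z^3$ with $\omega^7=-1$. As the degrees $2$ and $3$ are coprime, the two extensions generate a field of degree $6$, in which $G$ embeds. So Lemma 4(a) applies.

**Step 3: the minimal resolution.** On $E=\operatorname{Proj}G$, the locus $z=0$ has $x=0$ and $t^3=y^7$, so $y,t\ne0$ there. Hence $E$ is covered by $D_+(z)$, with $f=z$, $f'=z^2$, and $D_+(yt)$, with $f=y^2$, $f'=t$ of weights $6,7$. Lemma 4(b) applies.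

On $D_+(z)$ put $\xi=x/z^4$, $\eta=y/z^3$, $\theta=t/z^7$. There $E$ is $\xi^2+\eta=0$, $\theta^3=\eta^7+1$, that is, $\theta^3=1-\xi^{14}$. The partial derivatives $3\theta^2$ and $14\xi^{13}$ vanish together only at $\theta=\xi=0$, which is not on the curve. So $E$ is smooth there, and $X$ is regular there.

On $D_+(yt)$ the curve $E$ has equation $s=t/y^2$. By Lemma 4(b), $Y=y/s^3$, $\zeta=z/s$, $\xi=x/s^4$ are regular, and $Y=y^7/t^3$ is a unit. From $t=sy^2=s^7Y^2$, the equations of $R$ become, after dividing by $s^{21}$ and $s^8$,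
$$Y^6=Y^7+\zeta^{21},\qquad \xi^2+Y\zeta^5+sY^3=0 .\tag{9}$$
The coordinate ring of $E\cap D_+(yt)$ is generated by the restrictions of $\xi,\zeta,Y^{\pm1}$. Indeed, with the degree-one unit $\sigma=t/y^2$ of $G_{yt}$ we have $x=\xi\sigma^4$, $y=Y\sigma^3$, $z=\zeta\sigma$, $t=Y^2\sigma^7$. If $s=\zeta=0$, then (9) forces $Y=1$ and $\xi=0$. So there is exactly one point $P$ of $E$ with $z=0$, and its maximal ideal in $\mathcal O_{X,P}$ is $(s,\xi,\zeta,Y-1)$. By (9),
$$1-Y=Y^{-6}\zeta^{21},\qquad s=-Y^{-3}(\xi^2+Y\zeta^5),$$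
so $\mathfrak m_P=(\xi,\zeta)$. As $\dim\mathcal O_{X,P}=2$, $X$ is regular at $P$. Also $s\in\mathfrak m_P^2$, so $E$ is singular at $P$.

Hence $X$ is a resolution with a single exceptional curve $E$, which is singular and therefore not a $(-1)$-curve. By (F5), $X$ is minimal and $R$ is not regular. The anti-nef cycles are $nE$, $n\ge1$, and $I_{nE}=R^n$.

**Step 4: $\operatorname{mr}(R)\le17/5$.** Write $\pi=\pi_3$. The basis elements $x^it^j$ have weights $0,4,7,11,14,18$, so
$$\ell(R/R^n)=\pi(n)+\pi(n-4)+\pi(n-7)+\pi(n-11)+\pi(n-14)+\pi(n-18).$$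
By (8), (F1), (F2): $\mathrm e(R^n)\le6\,\epsilon_3(n)$. For $n=4$ we do better with $x,\ z(y+z^3)\in R^4$. The ring $R/(x)$ is free of rank $3$ over $k[[y,z]]/(y^3+yz^5)$, and
$$\ell\big(k[[y,z]]/(y^3+yz^5,\ z(y+z^3))\big)=3+8=11:$$
the factor $z$ leaves $y^3$, and $y=-z^3$ gives $-z^9-z^8$, of order $8$. So $\mathrm e(R^4)\le33$. With $\pi(1),\dots,\pi(8)=1,2,3,5,7,9,12,15$ and $\epsilon_3(n)=\pi(n)+\pi(n-3)$ we get:

| $n$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|---|
| $\mathrm e(R^n)\le$ | 6 | 12 | 18 | 33 | 54 | 72 | 102 | 132 |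
| $\ell(R/R^n)$ | 1 | 2 | 3 | 5 | 8 | 11 | 15 | 21 |
| $\mathrm e/2\ell\le$ | 3 | 3 | 3 | 33/10 | 27/8 | 36/11 | 17/5 | 22/7 |

The largest entry is $17/5$. The general bound $36$ at $n=4$ would have given $36/10>24/7$, so the special choice there matters.

For $n\ge9$, $\pi(n-3)-\pi(n-4)$ is the number of $(a,b)$ with $a+3b=n-4$, which is $\lceil(n-3)/3\rceil$. This is $\le n-7$: for $n=9$ it reads $2\le2$, and for $n\ge10$ we have $\lceil (n-3)/3\rceil\le(n-1)/3\le n-7$. As $n-7\le\pi(n-7)$,
$$\epsilon_3(n)=\pi(n)+\pi(n-3)\le\pi(n)+\pi(n-4)+\pi(n-7)\le\ell(R/R^n),$$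
and the ratio is at most $3$. Hence $\operatorname{mr}(R)\le17/5$.

**Step 5: an ideal with ratio at least $24/7$.** The ideals $R^n$ weigh $y:z$ as $3:1$. We use the weights $2:1$ instead. Let $\mathfrak c=(y^2,z^4)A_0$ and
$$I=(y^2,\ yz^2,\ z^4,\ xz,\ xy,\ t)R .$$
A monomial $y^az^b$ with $2a+b\ge4m$ is integral over $\mathfrak c^m$, since $(y^az^b)^4=(y^2)^{2a}(z^4)^b\in\mathfrak c^{2a+b}\subset(\mathfrak c^{m})^4$. Now
$$(yz^2)^2=y^2z^4,\quad(xz)^2=-(yz^7+y^3z^2),\quad(xy)^2=-(y^3z^5+y^5),\quad t^3=y^7+z^{21}.$$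
The values of $2a+b$ are $8$; then $9,8$; then $11,10$; then $14,21$. So these elements are integral over $\mathfrak c^2,\mathfrak c^2,\mathfrak c^2,\mathfrak c^3$ (extended to $R$), respectively. By (F3), if $h^j$ is integral over $\mathfrak c^jR$, then $h$ is integral over $\mathfrak cR$. So $I$ is integral over $\mathfrak cR$, and $\mathrm e(I)=\mathrm e(\mathfrak cR)=6\cdot8=48$.

Since $x^2=-yz^5-y^3\in I$, the quotient $R/I$ is spanned by $1,z,z^2,z^3,y,yz,x$, so $\ell(R/I)\le7$. Therefore
$$\operatorname{lm}(R)\ge\tfrac{48}{14}=\tfrac{24}7>\tfrac{17}5\ge\operatorname{mr}(R).\qquad\blacksquare$$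

Compare with Section 2. The least weight occurring in $I$ is $4$, so the associated cycle is $W=4E$, with $I_W=R^4$. From $R^4$ to $I$ the multiplicity rises by at least $48-33=15$, while twice the colength rises by at most $14-10=4$. For rational singularities the ratio of these increments never exceeded $1$.

## 7. Two sheets for the filtration, one sheet for a power of $\mathfrak q$

To reach the factor $2$, let us isolate what made Theorem 1 work. Suppose $R$ is free of rank $N_0$ over $A_0=k[[\tilde z,y]]$ with maximal ideal $\mathfrak q=(\tilde z,y)A_0$, there is one exceptional curve, and $v_E$ restricts to the weighted order with $\tilde z,y$ of weights $1,B$. We make two demands.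

First, $G$ should contain, besides $k[z,y]$, a second sheet $w\,k[z,y]$ with $w$ of weight $B$. Then $\ell(R/R^n)\ge\pi_B(n)+\pi_B(n-B)=\epsilon_B(n)$ by (7), while $\mathrm e(R^n)\le N_0\epsilon_B(n)$ by (8). So every ratio of an $I_W$ is at most $N_0/2$.

Second, $R=A_0+I$ with $I=\overline{\mathfrak q^cR}$ (integral closure). Then $R/I$ consists of one sheet: $\ell(R/I)\le\ell(A_0/\mathfrak q^c)=c(c+1)/2$, while $\mathrm e(I)=c^2N_0$. The ratio is at least $\frac c{c+1}N_0$, the quotient for $\mathfrak q^c$ in a regular ring multiplied by $N_0$.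

The demands compete: the generator $w$ must have small weight $B$ for $v_E$, but must lie in $A_0+\overline{\mathfrak q^cR}$. A natural candidate is $w=z^cg$ with $g$ of weight $1$ and $B=c+1$. But then $g$ itself must not be an initial form of $R$. A graded ring such as $k[z,y,g]/(g^p-y^N-z^p)$ contains $g$, and in degree $1$ the element $g$ is not in $k[z,y]_1+z^ck[z,y,g]_{1-c}$. So the graded ring alone fails the second demand. The remedy is to glue two charts of this graded ring by an automorphism $\exp(D)$ chosen so that $g$ no longer extends, because of an obstruction in an $H^1$, while $z$, $y$ and $z^cg$ do.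

## 8. The curve $g^p=y^N+z^p$ and the gluing by $\exp(D)$

Let $\operatorname{char}k=0$, $k$ algebraically closed, $c\ge1$, and
$$B=c+1,\quad N=4c+2,\quad p=BN,\quad u=N-c,\quad r=p-Bc,\quad\delta=B(2c+1).$$
Then $2\delta=p$, $\delta>Bc$ and $r=B(3c+2)>0$. (For $c=1$: $B=2$, $N=6$, $p=12$, $u=5$, $r=10$, $\delta=6$.) Let
$$R_0=k[z,y,g]/(g^p-y^N-z^p),\qquad\deg z=\deg g=1,\ \deg y=B,$$
free over $k[z,y]$ with basis $1,g,\dots,g^{p-1}$. Let $C=\operatorname{Proj}R_0$ and $L=\mathcal O_C(1)$.

**Step 1: $C$ is a smooth integral curve.** If $z=g=0$, then $y=0$. So $C=D_+(z)\cup D_+(g)$, $L$ is invertible and generated by $z,g$, and $L^n=\mathcal O_C(n)$. With $\gamma=g/z$, $\eta=y/z^B$, and $\eta'=y/g^B$, $\zeta=z/g$, the charts $\gamma^p=\eta^N+1$ and $1=\eta'^N+\zeta^p$ are smooth in characteristic $0$. The polynomial $y^N+z^p=\prod_{\omega^N=-1}(y-\omega z^B)$ has distinct factors, so $g^p-(y^N+z^p)$ is Eisenstein at one of them and $R_0$ is a domain.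

**Step 2: cohomology.** If $z=y=0$, then $g=0$, so $C=D_+(z)\cup D_+(y)$, and $R_0[(zy)^{-1}]=\bigoplus_{e<p}k[z^{\pm1},y^{\pm1}]g^e$. The Čech complex of this cover shows $H^0(C,L^n)=(R_0)_n$, and that $H^1(C,L^n)$ has as basis the $z^{-i}y^{-j}g^e$ of degree $n$ with $i,j\ge1$, $0\le e<p$. Such a monomial has degree at most $-1-B+p-1<p$, so
$$H^1(C,L^n)=0\qquad(n\ge p).\tag{10}$$
Since $z^{-1}y^{-1}g^{B+1}$ gives a nonzero class in $H^1(C,\mathcal O_C)$ (note $B+1<p$), $C\not\cong\mathbb P^1$.

**Step 3: charts.** Let $U=D_+(z)$, $U'=D_+(gy)$, $U''=U\cap U'$. These are affine, and $C=U\cup U'$, because where $z=0$ we have $g^p=y^N$, so $g,y\ne0$. Put $S_U=R_0[z^{-1}]$, $S_{U'}=R_0[(gy)^{-1}]$, $S_{U''}=R_0[(zgy)^{-1}]$. Then $(S_V)_n=H^0(V,L^n)$ for these $V$, and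
$$H^1(C,L^n)=(S_{U''})_n/\big((S_U)_n+(S_{U'})_n\big).\tag{11}$$
Let $A_V=\prod_{n\ge0}(S_V)_n$. As $z$ (resp. $g$) trivializes $L$, $A_U=\mathcal O(U)[[z]]$, $A_{U'}=\mathcal O(U')[[g]]$, $A_{U''}=\mathcal O(U'')[[z]]$. These are power series rings over Dedekind domains, hence regular noetherian domains. The maps $A_U,A_{U'}\to A_{U''}$ are injective.

**Step 4: the derivation.** Define a $k$-derivation $D$ of $S_{U''}$ by
$$D(y)=0,\qquad D(g)=y^ug^{r-p}z^{-c},\qquad D(z)=y^ug^{r-1}z^{1-p-c}.$$
It respects $g^p=y^N+z^p$, because $pg^{p-1}D(g)=py^ug^{r-1}z^{-c}=pz^{p-1}D(z)$. It is homogeneous of degree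
$$Bu+r-p-c-1=B(N-c)-Bc-(c+1)=p-2Bc-B=B(4c+2-2c-1)=\delta .$$
So $\varphi=\exp(D)$, $\varphi(a)_m=\sum_{i\ge0}D^i(a_{m-i\delta})/i!$, is a well-defined ring automorphism of $A_{U''}$, with inverse $\exp(-D)$.

**Step 5: the ring.** Set
$$R=\{(a,b)\in A_U\times A_{U'}:\ b=\varphi(a)\ \text{in}\ A_{U''}\},$$
$$R^n=\{(a,b)\in R:\ a_m=b_m=0\text{ for }m<n\}.$$
For $(a,b)\in R$ and $m<\delta$ we have $a_m=b_m$, which therefore lies in $H^0(C,L^m)=(R_0)_m$. If $(a,b)\in R^n$, then likewise $a_n=b_n\in(R_0)_n$. So $G=\bigoplus R^n/R^{n+1}=\bigoplus V_n$ with $V_n\subset(R_0)_n$. Thus $G$ is a subring of $R_0$ and a domain.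

**Lemma 6 (lifting).** If $\sigma\in H^0(C,L^n)$ and $D\sigma\in S_U+S_{U'}$, there is $(a,b)\in R^n$ with $a_n=b_n=\sigma$ and $a_m=b_m=0$ for $n<m<n+\delta$. In particular $V_n=(R_0)_n$ for $n\ge p$.

**Proof.** In degree $m$ we must solve $b_m-a_m=\sum_{i\ge1}D^i(a_{m-i\delta})/i!$ with $a_m\in(S_U)_m$, $b_m\in(S_{U'})_m$. Put zero components below $n$ and $\sigma$ in degree $n$. For $n<m<n+\delta$ the right side is $0$; take $a_m=b_m=0$. For $m=n+\delta$ it is $D\sigma$, which is of the required form by hypothesis. For $n+\delta<m<n+2\delta$ the term $i=1$ involves $a_{m-\delta}$ with $n<m-\delta<n+\delta$, which is $0$, and the terms $i\ge2$ involve degrees below $n$; take $a_m=b_m=0$. For $m\ge n+2\delta\ge p$ use (10) and (11), degree by degree. If $n\ge p$, then $D\sigma$ has degree $\ge p$, and the hypothesis holds by (10) and (11). $\square$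

Three elements of $R$ come out of this.

* $y=(y,y)\in R$, since $D(y)=0$.
* $z$ lifts to $\tilde z\in R^1$, because $D(z)\in S_U$ (here $r-1\ge0$). So $\tilde z=z+(\deg\ge1+\delta)$.
* $z^cg$ lifts, because $D(z^cg)=y^ug^{r-p}+cz^{c-1}g\,D(z)\in S_{U'}+S_U$.

By contrast, $D(g)=y^ug^{r-p}z^{-c}$ has the factor $z^{-c}$ in the presence of $g^{r-p}$. Lemma 7 will show that this is a true obstruction.

## 9. $R$ is a normal surface singularity with exceptional curve $C$

**Step 1: $R$ is local and complete for $(R^n)$.** For $(a,b)\in R$ we have $a_0=b_0\in H^0(C,\mathcal O_C)=k$. If this is nonzero, $a$ and $b$ are invertible, and $b^{-1}=\varphi(a^{-1})$, so $(a,b)$ is invertible in $R$. Hence $R$ is local with $\mathfrak m=R^1$ and $R/\mathfrak m=k\subset R$. The condition $b=\varphi(a)$ involves finitely many components in each degree, so $R$ is complete and separated for $(R^n)$.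

**Step 2: $R$ is finite over $A_0=k[[\tilde z,y]]$.** The map $A_0\to R$ exists by completeness. The order of $\sum\alpha_{ab}\tilde z^ay^b$ is $\min\{a+Bb:\alpha_{ab}\ne0\}$, since the leading part $\sum\alpha_{ab}z^ay^b$ is nonzero in $k[z,y]\subset R_0$. So the map is injective. $G$ contains $z$ and $y$, so it is a $k[z,y]$-submodule of the finite module $R_0$. Hence $G$ is finite over $k[z,y]$ and a finitely generated $k$-algebra.

Let $e_1,\dots,e_l\in R$ lift homogeneous module generators. For $f\in R^n$ write $\mathrm{in}(f)=\sum p_j(z,y)\,\mathrm{in}(e_j)$ with $p_j$ homogeneous. Then $f-\sum p_j(\tilde z,y)e_j\in R^{n+1}$. Iterating, the coefficients converge in $A_0$ and the remainder tends to $0$, so $R=\sum A_0e_j$. Thus $R$ is noetherian, complete, of dimension $2$, and a domain since $G$ is.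

**Step 3: $R$ is normal and free over $A_0$.** The projections $R\to A_U$ and $R\to A_{U'}$ are injective, since each of $a,b$ determines the other. Let $f\in\operatorname{Frac}R$ be integral over $R$. Its images $a\in\operatorname{Frac}A_U$, $b\in\operatorname{Frac}A_{U'}$ are integral over the normal rings $A_U$, $A_{U'}$, so $a\in A_U$ and $b\in A_{U'}$, and $b=\varphi(a)$. Hence $f=(a,b)\in R$. So $R$ is normal of dimension $2$, therefore Cohen–Macaulay, therefore free over the regular ring $A_0$, of rank $N_0$ say.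

**Step 4: the minimal resolution.** The hypotheses of Lemma 4 hold; note that $R^n/R^{n+1}\subset(R_0)_n$ is finite-dimensional. $G$ and $R_0$ agree in degrees $\ge p$, so $E=\operatorname{Proj}G=C$. For $n\ge p$ the pairs $z^n,z^{n+1}$ and $g^n,g^{n+1}$ lift to $R$, and the corresponding opens cover $E$. So Lemma 4(b) applies. As $C$ is smooth, $X=\operatorname{Proj}\bigoplus R^nT^n$ is a resolution with the single exceptional curve $E=C\not\cong\mathbb P^1$. By (F5), $X$ is minimal and $R$ is not regular. The anti-nef cycles are $nE$, $n\ge1$, with $I_{nE}=R^n$.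

**Step 5: $\operatorname{mr}(R)\le N_0/2$.** In $R_0$ the sum $k[z,y]\oplus z^cg\,k[z,y]$ is direct and lies in $G$, with $\deg z^cg=c+1=B$. So $\ell(R/R^n)\ge\pi_B(n)+\pi_B(n-B)=\epsilon_B(n)$ by (7). The elements $y^q\tilde z^\rho$, $y^{q+1}+\tilde z^n$ lie in $R^n$, so $\mathrm e(R^n)\le N_0\,\epsilon_B(n)$ by (8), (F1), (F2). Hence every ratio in (2) is at most $N_0/2$. This is the first demand of Section 7.

## 10. Why only $A_0$ survives modulo $\overline{\mathfrak q^cR}$

**Lemma 7.** Let $(a,b)\in R$, $m<Bc$ and $\tau=a_m=b_m\in(R_0)_m$. Then $\tau\in k[z,y]_m+z^c(R_0)_{m-c}$.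

**Step 1: the condition on $D\tau$.** As $m<Bc<\delta$, the defining relation in degree $m+\delta$ is $b_{m+\delta}=a_{m+\delta}+D\tau$. So $D\tau\in S_U+S_{U'}$.

**Step 2: a place to compare coefficients.** Let
$$M=\bigoplus_{e=0}^{p-1}k[y^{\pm1}]((z))\,g^e,\qquad g^p=y^N(1+z^py^{-N}).$$
Here $g^p$ is a unit of $k[y^{\pm1}][[z]]$, so $g$ is invertible in $M$ and $S_{U''}$ embeds in $M$. For the same reason $g^{-1}=g^{p-1}y^{-N}(1+z^py^{-N})^{-1}$ lies in $\bigoplus k[y^{\pm1}][[z]]g^e$, so $S_{U'}$ maps into this ring, while $S_U$ maps into $\bigoplus k[y][z^{\pm1}]g^e$. Hence all coefficients of $D\tau$ at $z^{-i}y^{-j}g^e$ with $i,j\ge1$ vanish.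

**Step 3: compute.** Write $\tau=\sum\tau_{ab\varepsilon}z^ay^bg^\varepsilon$, with $a+Bb+\varepsilon=m<Bc$ in every term. Then $b<c$ and $\varepsilon\le Bc-1$, so $\varepsilon+r-1\le p-2$. By the definition of $D$,
$$D\tau=\sum\tau_{ab\varepsilon}\Big(a\,z^{a-p-c}y^{b+u}g^{\varepsilon+r-1}+\varepsilon\,z^{a-c}y^{b+u}g^{\varepsilon-1+r-p}\Big).$$
The first terms have no negative $y$-exponent. In the second terms, for $\varepsilon\ge1$, use $g^{-p}=y^{-N}(1-z^py^{-N}+\cdots)$ and $u-N=-c$ to get
$$\varepsilon\,z^{a-c}y^{b-c}g^{\varepsilon-1+r}(1-z^py^{-N}+\cdots).$$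
If $a\ge c$, there is no negative $z$-exponent. If $a<c$, then since $p>c$ the only part with negative $z$-exponent is $\varepsilon z^{a-c}y^{b-c}g^{\varepsilon-1+r}$, and both $a-c$ and $b-c$ are negative. For different $(a,b,\varepsilon)$ these monomials are different, and $\varepsilon\ne0$ in $k$. So $\tau_{ab\varepsilon}=0$ whenever $a<c$ and $\varepsilon\ge1$. The remaining monomials have $\varepsilon=0$ or $a\ge c$. $\square$

**Lemma 8.** Let $\mathfrak q=(\tilde z,y)A_0$ and $I=\overline{\mathfrak q^cR}$. Then $R=A_0+I$.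

**Step 1: subtract an element of $A_0$.** Let $f\in R$. By Lemma 7 its components in degrees $m<Bc$ are $\tau_m=\tau_m^A(z,y)+z^c\tau'_m$ with $\tau'_m\in(R_0)_{m-c}$, so $\tau'_m=0$ for $m<c$. Put $\alpha=\sum_{m<Bc}\tau^A_m(\tilde z,y)\in A_0$. Since $\tilde z=z+(\deg\ge1+\delta)$, $\alpha$ agrees with $\sum\tau_m^A(z,y)$ in degrees $<\delta$, hence in degrees $<Bc$. So $h=f-\alpha$ has components $z^c\tau'_m$ for $m<Bc$, and $h\in R^c$.

It remains to show $h\in I$. Every discrete valuation ring of $\operatorname{Frac}R$ dominating $R$ dominates $\mathcal O_{X,P}$ for some $P\in E$, by properness. So by (F3) it suffices that $h\in\mathfrak q^c\mathcal O_{X,P}$ for every $P\in E$. Let $s$ be a local equation of $E$ at $P$. By Lemma 4(b), $R^n\subset s^n\mathcal O_{X,P}$.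

**Step 2: points with $z(P)\ne0$.** There $\tilde z=\text{unit}\cdot s$, so $h\in R^c\subset s^c\mathcal O_{X,P}=\tilde z^c\mathcal O_{X,P}$.

**Step 3: points with $z(P)=0$.** Then $y(P),g(P)\ne0$, so $y=\text{unit}\cdot s^B$. We would like to write $h$ as $\tilde z^c$ times something plus terms divisible by $y^c$, but the $\tau'_m$ need not lift to $R$. Multiplication by a power of $g$, which is harmless at $P$, makes them liftable. Fix $M\ge p$. By Lemma 6 lift $g^M$ to $\hat g\in R^M$ and lift each $g^M\tau_m'$ ($c\le m<Bc$, of degree $M+m-c\ge p$) to $R$. Let $\hat h\in R^M$ be the sum of the latter lifts. All corrections in these lifts lie in degrees $\ge M+\delta\ge M+Bc$, and $\tilde z^c=z^c+(\deg\ge c+\delta)$. So $\hat gh$ and $\tilde z^c\hat h$ both have components $g^Mz^c\tau_m'$ in degree $M+m$ for $m<Bc$, and no others in degrees $<M+Bc$. Hence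
$$\hat gh-\tilde z^c\hat h\in R^{M+Bc}.\tag{12}$$
In $\mathcal O_{X,P}$ we have $\hat g=\text{unit}\cdot s^M$, $\hat h\in s^M\mathcal O_{X,P}$, and $R^{M+Bc}\subset s^{M+Bc}\mathcal O_{X,P}=s^My^c\mathcal O_{X,P}$. Dividing (12) by $\hat g$ gives $h\in\tilde z^c\mathcal O_{X,P}+y^c\mathcal O_{X,P}\subset\mathfrak q^c\mathcal O_{X,P}$. $\square$

**Conclusion of the proof of Theorem 2.** By (F1) and (F2), $\mathrm e(I)=\mathrm e(\mathfrak q^cR)=c^2\mathrm e(\mathfrak qR)=c^2N_0$. By Lemma 8, $R/I=A_0/(I\cap A_0)$, and $I\cap A_0\supset\mathfrak q^c$, so $\ell(R/I)\le c(c+1)/2$. With Step 5 of Section 9,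
$$\operatorname{lm}(R)\ge\frac{c^2N_0}{c(c+1)}=\frac c{c+1}N_0\ge\frac{2c}{c+1}\operatorname{mr}(R).$$
As $\frac{2c}{c+1}\to2$, no constant smaller than $2$ can replace $2$ in $\operatorname{lm}(R)\le2\operatorname{mr}(R)$. $\blacksquare$

In these examples $\operatorname{mr}(R)$ is in fact equal to $N_0/2$. Since $I\subset\mathfrak m$ and $\mathfrak m\cap A_0=\mathfrak q$, Lemma 8 gives $\mathfrak m=\mathfrak qR+I$, which is integral over $\mathfrak qR$. So $\mathrm e(\mathfrak m)=N_0$, and Section 3 gives $\operatorname{mr}(R)\ge N_0/2$. For $c\ge2$ we have $\frac{2c}{c+1}>1$, so these rings are a second family of counterexamples, independent of Theorem 1.
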